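\title{Pentagons in linear triple systems: the bound $m^6/n^7$ is not tight}

\begin{abstract}
A linear triple system with $n$ vertices and $m>100\,n^{3/2}$ edges contains at least $m^6/n^7$ pentagons (loose cycles of length five). We disprove the conjecture that this bound always has the right order of magnitude: for every $C$, the number of pentagons exceeds $C\,m^6/n^7$ as soon as $m/n^{3/2}$ and $n^2/m$ are large in terms of $C$. Thus, for $m\gg n^{3/2}$, the bound has the right order exactly when $m=\Theta(n^2)$. The proof shows that a system with only $O(m^6/n^7)$ pentagons has a shadow graph with boundedly many large eigenvalues, and that such a system has order $(m/n)^5$ pentagons. We also construct, for $m\ge n^{1.7}$, systems with $O\big(n^5(m/n^2)^{5.2}\big)$ pentagons.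
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{triple system} consists of a finite set of vertices and a set of $3$-element subsets, its \emph{edges}. It is \emph{linear} if every pair of vertices lies in at most one edge; counting pairs, a linear system with $n$ vertices has at most $\binom n2/3\le n^2/6$ edges. For $k\ge3$ the \emph{loose cycle} $C_k$ has $2k$ distinct vertices $v_1,\dots,v_k,w_1,\dots,w_k$ and the $k$ edges $v_iv_{i+1}w_i$, with indices modulo $k$. The \emph{pentagon} is $C_5$, and $P(H)$ denotes the number of copies of $C_5$ in $H$, that is, of subgraphs of $H$ (not necessarily induced) isomorphic to $C_5$. The five vertices of degree two form the \emph{core} of a pentagon. In a linear system the core, in its cyclic order, determines the pentagon, so $P(H)\le n^5$.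

The starting point is the following known bound: if $n>10$ and $H$ is a linear triple system with $n$ vertices and $m>100\,n^{3/2}$ edges, then
\begin{equation}\label{eq:known}
P(H)\ge m^6/n^7 .
\end{equation}
For integers $n,m$ with $m>100\,n^{3/2}$ such that a linear triple system with $n$ vertices and $m$ edges exists, let $f(n,m)$ be the minimum of $P(H)$ over all such systems. The problem, which we take from Mubayi and Solymosi \cite{MS}, is to decide the following conjecture.

\begin{quote}
\emph{The bound \eqref{eq:known} is tight in order of magnitude: there is an absolute constant $C$ such that $f(n,m)\le C\,m^6/n^7$ whenever $f(n,m)$ is defined.}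
\end{quote}

To see what is being asked, put $\varepsilon=m/n^2$, so that \eqref{eq:known} reads $f(n,m)\ge\varepsilon^6n^5$, and compare with a random construction.

\begin{example}\label{ex:Zt}
Let $Z_t$ have vertex set $\{1,2,3\}\times\mathbb Z_t$ and the edges $\{(1,i),(2,j),(3,l)\}$ with $i+j+l=0$. Two vertices of an edge determine the third, so $Z_t$ is linear, with $n=3t$ vertices and $t^2=n^2/9$ edges. Choose $m\le t^2$ of its edges uniformly at random. Five given edges are all chosen with probability at most $(m/t^2)^5=(9\varepsilon)^5$, so some choice has at most $(9\varepsilon)^5n^5$ pentagons.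
\end{example}

Hence, for $n$ divisible by $3$ and $100\,n^{3/2}<m\le n^2/9$, the minimum lies between $\varepsilon^6n^5$ and $9^5\varepsilon^5n^5$. The two orders agree when $\varepsilon$ is bounded below, and they differ by the factor $\varepsilon$ in general. The conjecture guesses the lower end, and there is a reason for the guess. The core of a pentagon is a $5$-cycle in the graph of covered pairs. A graph may have many edges and no odd cycle, so density alone forces nothing. What forces $5$-cycles here is that every covered pair lies in a triangle, and the $5$-cycles produced near these triangles (Proposition~\ref{prop:warmup}) have order $\varepsilon^6n^5$. One may hope for a system that has essentially no others. Our main result says that there is none.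

\begin{theorem}\label{thm:main}
For every $C\ge1$ there is $A=A(C)\ge100$ such that for all integers $n,m$ with $An^{3/2}\le m\le n^2/A$, every linear triple system $H$ with $n$ vertices and $m$ edges satisfies $P(H)>C\,m^6/n^7$.
\end{theorem}

The conjecture is therefore false. Indeed, let $C\ge1$ and $A=A(C)$, take $n=3t$ with $t$ large and $m=\lfloor n^2/A\rfloor\le n^2/9$. Any $m$ edges of $Z_t$ form a linear system, and $m\ge2An^{3/2}>100\,n^{3/2}$ for large $n$. So $f(n,m)$ is defined, and $f(n,m)>C\,m^6/n^7$ by Theorem~\ref{thm:main}.

\begin{corollary}\label{cor:iff}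
Let $m=m(n)$ with $m/n^{3/2}\to\infty$, along values of $n$ for which $f(n,m)$ is defined. Then $f(n,m)=\Theta(m^6/n^7)$ if and only if $m=\Theta(n^2)$. If moreover $m/n^2\to0$, then $f(n,m)\,n^7/m^6\to\infty$.
\end{corollary}

\begin{proof}
If $m/n^2\to0$, then for each $C\ge1$ the hypothesis of Theorem~\ref{thm:main} holds for all large $n$; this proves the last sentence. Since $m\le n^2/6$, the condition $m=\Theta(n^2)$ means that $m\ge cn^2$ for some $c>0$. If it holds, then $f\le n^5\le c^{-6}m^6/n^7$, and \eqref{eq:known} gives the matching lower bound. If it fails, then $m/n^2\to0$ along a subsequence, on which $f\,n^7/m^6\to\infty$.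
\end{proof}

The upper end $\varepsilon^5n^5$ is not the truth either.

\begin{theorem}\label{thm:upper}
There is a constant $C_0$ such that $f(n,m)\le C_0\,n^5(m/n^2)^{5.2}$ whenever $f(n,m)$ is defined and $m\ge n^{1.7}$.
\end{theorem}

We do not determine the correct exponent of $\varepsilon$, and we do not decide whether $f(n,m)\,n^7/m^6$ is unbounded when $m/n^{3/2}$ stays bounded.

Section~\ref{sec:count} contains the basic count of pentagons through an edge. Section~\ref{sec:model} works out a model case of Theorem~\ref{thm:main}, and Section~\ref{sec:proof} proves it. Section~\ref{sec:upper}, which is independent of the rest, proves Theorem~\ref{thm:upper}.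

\section{Pentagons through an edge}\label{sec:count}

Let $H$ be a linear triple system on the vertex set $V$, with $n$ vertices and $m$ edges, and let $D=m/n$. The average degree of $H$ is $3D$, and $m^6/n^7=D^6/n$. Write $a\sim b$ if $a\ne b$ lie in a common edge, and then let $a*b$ be the third vertex of that edge; if $a*b=c$, then $a*c=b$. The \emph{shadow} of $H$ is the graph of the relation $\sim$. The neighborhood $N(a)$ of $a$ in the shadow has $2\deg(a)$ elements, and $c(a,b)=|N(a)\cap N(b)|$ is the \emph{codegree}. A \emph{pentagon tuple} is the core of a pentagon listed in one of its $10$ cyclic orderings (five starting points, two directions); there are exactly $10P(H)$ of them.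

To build a pentagon tuple $(v,p,y,z,q)$, fix an edge $xyz$ and a vertex $v$ outside it, and join $v$ to $y$ and to $z$ through common neighbors $p$ and $q$ (Figure~\ref{fig:pentagon}). The ten vertices may fail to be distinct, but by linearity each coincidence pins down $p$ or $q$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\coordinate (v) at (90:1.6); \coordinate (p) at (162:1.6); \coordinate (y) at (234:1.6);
\coordinate (z) at (306:1.6); \coordinate (q) at (18:1.6); \coordinate (x) at (0,-0.5);
\coordinate (a) at (126:2.1); \coordinate (b) at (198:2.1);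
\coordinate (c) at (342:2.1); \coordinate (d) at (54:2.1);
\draw[fill=gray!20] (v)--(p)--(a)--cycle (p)--(y)--(b)--cycle (y)--(z)--(x)--cycle
  (z)--(q)--(c)--cycle (q)--(v)--(d)--cycle;
\draw[dashed] (v)--(x);
\fill (v) circle (1.6pt) node[above] {$v$} (p) circle (1.6pt) node[left] {$p$}
  (y) circle (1.6pt) node[below] {$y$} (z) circle (1.6pt) node[below] {$z$}
  (q) circle (1.6pt) node[right] {$q$} (x) circle (1.6pt) node[right] {$x$}
  (a) circle (1.6pt) node[left] {$v*p$} (b) circle (1.6pt) node[left] {$p*y$}
  (c) circle (1.6pt) node[right] {$z*q$} (d) circle (1.6pt) node[right] {$q*v$};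
\end{tikzpicture}
\caption{A pentagon with core $v,p,y,z,q$; each shaded triangle is an edge of the triple system. The dashed pair $vx$ is not part of the pentagon. When $v$ and $x$ happen to lie in a common edge, $x$ is a common neighbor of $v$ and $y$ and also of $v$ and $z$.}
\label{fig:pentagon}
\end{figure}

\begin{lemma}\label{lem:pent}
Let $xyz$ be an edge, $v\notin\{x,y,z\}$, $p\in N(v)\cap N(y)$ and $q\in N(v)\cap N(z)$. Put, omitting undefined terms,
\begin{align*}
B_1&=\{x,\ z,\ v*x,\ v*y,\ v*z\},\qquad B_1'=\{x,\ y,\ v*x,\ v*y,\ v*z\},\\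
B_2&=\{p,\ v*p,\ p*y,\ z*p,\ z*(v*p),\ z*(p*y),\ v*(p*y)\}.
\end{align*}
If $p\notin B_1$ and $q\notin B_1'\cup B_2$, then $(v,p,y,z,q)$ is a pentagon tuple. Consequently, if $c(v,y),c(v,z)\ge24$, there are at least $\frac14c(v,y)c(v,z)$ pentagon tuples of the form $(v,\cdot,y,z,\cdot)$.
\end{lemma}

\begin{proof}
Let $s_1=v*p$, $s_2=p*y$, $s_3=x$, $s_4=z*q$, $s_5=q*v$. The five edges are $vps_1$, $pys_2$, $yzx$, $zqs_4$, $qvs_5$, and we must show that the ten vertices are distinct.

\emph{The core.} Consecutive core vertices are adjacent, hence distinct. The other pairs are distinct because $v\ne y,z$, $p\ne z$, $q\ne y$ and $q\ne p$.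

\emph{No $s_i$ is in the core.} Each $s_i$ differs from the two core vertices of its own edge, and $x\ne v,p,q$ by hypothesis. The other coincidences have these consequences, all excluded:
\[
\begin{array}{lll}
s_1=y\Rightarrow p=v*y, & s_1=z\Rightarrow p=v*z, & s_1=q\Rightarrow q=v*p,\\
s_2=v\Rightarrow p=v*y, & s_2=z\Rightarrow p=x, & s_2=q\Rightarrow q=p*y,\\
s_4=v\Rightarrow q=v*z, & s_4=p\Rightarrow q=z*p, & s_4=y\Rightarrow q=x,\\
s_5=p\Rightarrow q=v*p, & s_5=y\Rightarrow q=v*y, & s_5=z\Rightarrow q=v*z.
\end{array}
\]

\emph{The $s_i$ are distinct.} If $s_i=s_{i+1}$ (indices modulo $5$), two consecutive edges share this vertex and a core vertex. By linearity they are equal, so their remaining vertices, two different core vertices, coincide; this is impossible. For the five other pairs, $s_1=x$ gives $p=v*x$; $s_5=x$ gives $q=v*x$; $s_1=s_4$ gives $q=z*(v*p)$; $s_2=s_4$ gives $q=z*(p*y)$; and $s_2=s_5$ gives $q=v*(p*y)$. All are excluded.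

For the count, there are at least $c(v,y)-5\ge\frac{19}{24}c(v,y)$ choices of $p$, and then at least $c(v,z)-12\ge\frac12c(v,z)$ choices of $q$; and $\frac{19}{48}\ge\frac14$.
\end{proof}

The lemma is useful only if $v$ has large codegree with both ends of the pair $yz$. We find such $v$ among the neighbors of $x$. A \emph{cherry} is a triple $(v,x,y)$ with $y\in N(x)$ and $v\in N(x)\setminus\{y,x*y\}$: a path of length two in the shadow whose two steps lie in different edges of $H$. Whenever a cherry $(v,x,y)$ is under discussion, $z$ denotes $x*y$. The triple $(v,x,z)$ is again a cherry, the \emph{twin} of $(v,x,y)$, and passing to the twin is an involution. This involution is the way in which the triangles of the shadow enter all our arguments.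

\begin{lemma}\label{lem:cherry}
\begin{enumerate}
\item[(a)] $H$ has at least $36m^2/n-12m$ cherries.
\item[(b)] For $v\ne w$, at most $c(v,w)$ cherries $(v,x,y)$ have $y=w$, and at most $c(v,w)$ have $z=w$.
\item[(c)] If $\alpha,\beta\ge24$ and $W$ cherries satisfy $c(v,y)\ge\alpha$ and $c(v,z)\ge\beta$, then $P(H)\ge W\alpha\beta/40$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The number is $\sum_x2\deg(x)(2\deg(x)-2)$, where $\sum_x\deg(x)=3m$ and, by the Cauchy--Schwarz inequality, $\sum_x\deg(x)^2\ge9m^2/n$.
(b) The center $x$ is a common neighbor of $v$ and $y$; apply this also to the twin.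
(c) For a cherry, $v\notin\{x,y,z\}$, so Lemma~\ref{lem:pent} gives at least $\alpha\beta/4$ tuples $(v,\cdot,y,z,\cdot)$. Different cherries give different tuples, because $x=y*z$. Hence $10P(H)\ge W\alpha\beta/4$.
\end{proof}

There are about $D^2n$ cherries and $n^2$ pairs of vertices, so the natural unit for codegrees is $D^2/n$. It exceeds a large constant exactly when $m$ exceeds a large multiple of $n^{3/2}$. By (b), few cherries can sit on pairs whose codegree is a small multiple of this unit. This already gives \eqref{eq:known}; we include the argument because the next sections refine it.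

\begin{proposition}\label{prop:warmup}
If $m>100\,n^{3/2}$, then at least $11D^2n$ cherries satisfy $c(v,y),c(v,z)\ge12D^2/n$, and $P(H)\ge D^6/n$.
\end{proposition}

\begin{proof}
Here $D>100\sqrt n$, so there are at least $36D^2n-12Dn\ge35D^2n$ cherries, and $\tau:=12D^2/n\ge24$. By Lemma~\ref{lem:cherry}(b), at most $n^2\tau=12D^2n$ cherries have $c(v,y)<\tau$, and at most as many have $c(v,z)<\tau$. By (c), $P(H)\ge11D^2n\,\tau^2/40\ge D^6/n$.
\end{proof}

\section{A model case}\label{sec:model}

Proposition~\ref{prop:warmup} uses, for each edge $xyz$, only the vertices $v\in N(x)$: about $D$ of the $n$ candidates. If a positive proportion of all vertices could play the role of $v$, the count would be $m\cdot n\cdot(D^2/n)^2=D^5=\varepsilon^5n^5$, the order of Example~\ref{ex:Zt}. This happens when the codegrees are structured.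

\begin{example}\label{ex:model}
Let $m>100\,n^{3/2}$, let all degrees be at most $3KD$, and suppose that $V$ is partitioned into $r$ parts of size $n/r\ge6$ such that $c(v,y)=c(v',y)$ whenever $v,v'\ne y$ lie in the same part. (The system $Z_t$ has this property with $r=3$: the codegree is $2t$ within a class and $t$ between classes.) Take the $11D^2n$ cherries of Proposition~\ref{prop:warmup}. An ordered pair $(y,z)$ determines $x=y*z$, so it comes from at most $|N(x)|\le6KD$ cherries, and at least $Dn/K$ pairs $(y,z)$ occur. For such a pair, the vertex $v$ of the cherry serves as a witness: every $v'\notin\{x,y,z\}$ in the part of $v$ has $c(v',y),c(v',z)\ge12D^2/n$, and there are at least $n/r-3\ge n/(2r)$ such $v'$. By Lemma~\ref{lem:pent},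
\[
10P(H)\ge\frac{Dn}K\cdot\frac n{2r}\cdot\frac{36D^4}{n^2}=\frac{18D^5}{Kr}.
\]
So $P(H)\ge D^5/(Kr)$, which exceeds $CD^6/n$ as soon as $D/n<1/(CKr)$.
\end{example}

The proof of Theorem~\ref{thm:main} assumes $P(H)\le CD^6/n$ and extracts from this assumption substitutes for the two hypotheses of the example, with $K$ and $r$ bounded in terms of $C$. Three things have to be done.

\emph{Boundedness.} Large degrees, or many cherries with codegree far above $D^2/n$, improve the count of Proposition~\ref{prop:warmup} by a large factor. So, after deleting some edges, degrees are $O(D)$ and the relevant codegrees are $O(D^2/n)$.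

\emph{Finding a partition.} Let $M$ be the adjacency matrix of the shadow divided by $D$; the entries of $M^2$ are the codegrees divided by $D^2$. If all degrees were at most $3KD$ and all codegrees at most $\Lambda D^2/n$, then $\operatorname{tr}M^4=\sum_{v,y}(M^2)_{vy}^2\le\Lambda^2+36K^2n/D^2$ would be bounded, so only $O(\delta^{-4})$ eigenvalues of $M$ would exceed $\delta$ in absolute value. Boundedly many eigenvectors define a partition with boundedly many parts. The codegrees need not be nearly constant on the parts, but replacing them by their averages over the parts changes the normalized number of closed $5$-walks by only $O(\delta)$.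

\emph{A circularity.} For the averaged codegrees, the argument of the example gives a lower bound of order $1/r$. But the error $O(\delta)$ is paid with $r=r(\delta)$ parts, and $1/r(\delta)$ is much smaller than $\delta$. The remedy is to use two partitions, a coarse one with $r$ parts and a refinement with error much smaller than $1/r$, whose averages are close in mean square. The lower bound of order $1/r$ then passes to the refinement. Such a pair occurs in every long enough chain of refinements.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}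

Fix $C\ge1$. Let $\ell^*\ge1$ be an integer and let $A\ge\max\{100,\,20\cdot2^{\ell^*}\}$; both will be chosen in terms of $C$ alone in Section~\ref{sub:end}. Let $H$ be a linear triple system with $An^{3/2}\le m\le n^2/A$. Then
\begin{equation}\label{eq:range}
D/n\le1/A,\qquad D^2/n\ge A^2,\qquad n\ge D\ge A .
\end{equation}
We suppose throughout, for a contradiction, that
\begin{equation}\label{eq:assume}
P:=P(H)\le CD^6/n .
\end{equation}

\subsection{Bounded degrees}

Let $K=22(C+1)$ and $X=\{v:\deg(v)\ge3KD\}$. Since the degrees sum to $3Dn$, we have $|X|\le n/K$. If many edges met $X$, then order $D^2n$ cherries would have their ends in the small set $X$, and the codegrees would be correspondingly large.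

\begin{lemma}\label{lem:deg}
At most $m/2$ edges meet $X$.
\end{lemma}

\begin{proof}
Suppose not. For $x\in V$ let $e(x)$ be the number of edges through $x$ that contain a vertex of $X$ other than $x$. An edge meeting $X$ is counted for at least two of its vertices, so $m\le\sum_xe(x)\le3m$. Every ordered pair of distinct such edges through $x$ carries a cherry $(v,x,y)$ with $v,y\in X$. The number of cherries with $v,y\in X$ is therefore at least
\[
\sum_xe(x)(e(x)-1)\ge\frac{m^2}n-3m=D^2n-3Dn\ge\frac{D^2n}2 .
\]
Let $\alpha=K^2D^2/(8n)$ and $\beta=KD^2/(8n)$; then $\alpha\ge\beta\ge KA^2/8\ge24$. By Lemma~\ref{lem:cherry}(b), at most $|X|^2\alpha\le D^2n/8$ of these cherries have $c(v,y)<\alpha$, and at most $|X|\,n\,\beta\le D^2n/8$ have $c(v,z)<\beta$. By Lemma~\ref{lem:cherry}(c),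
\[
P\ge\frac{D^2n}4\cdot\frac{K^3D^4}{64n^2}\cdot\frac1{40}=\frac{K^3}{10240}\cdot\frac{D^6}n .
\]
As $K^3=10648(C+1)^3>10240\,C$, this contradicts \eqref{eq:assume}.
\end{proof}

Let $H_1$ be the system on $V$ formed by the edges that avoid $X$. It has at least $m/2$ edges, and all neighborhoods in its shadow have fewer than $6KD$ elements. Let $c_1$ be its codegree function.

\subsection{Bounded codegrees}

We cannot bound all codegrees, but we can show that the cherries with codegree above $\Lambda D^2/n$ form a proportion that tends to $0$ as $\Lambda$ grows. Smaller eigenvalue thresholds $\delta$ will require smaller proportions, so we use a scale of levels. For $\ell\ge1$ put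
\[
\theta_\ell=4^{-\ell}/16,\qquad\Lambda_\ell=40C/\theta_\ell^2 .
\]
A pair of vertices $v\ne y$ is \emph{$\ell$-high} if $c_1(v,y)>\Lambda_\ell D^2/n$, and \emph{$\ell$-low} otherwise. A cherry $(v,x,y)$ is $\ell$-high if the pair $v,y$ is.

\begin{lemma}\label{lem:high}
For $1\le\ell\le\ell^*$, the system $H_1$ has at most $2\theta_\ell D^2n$ cherries that are $\ell$-high.
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:cherry} to $H_1$ with $\alpha=\Lambda_\ell D^2/n$ and $\beta=\theta_\ell D^2/n$. Here $\alpha\ge\beta\ge\theta_{\ell^*}A^2\ge400/16\ge24$. By (b), at most $n^2\beta=\theta_\ell D^2n$ cherries have $c_1(v,z)<\beta$. If $W$ is the number of the other $\ell$-high cherries, then (c) and \eqref{eq:assume} give $W\le40P/(\alpha\beta)\le40CD^2n/(\Lambda_\ell\theta_\ell)=\theta_\ell D^2n$.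
\end{proof}

The lemma controls the high cherries on average, whereas a bound on an operator norm needs control in every row. We obtain it by a second deletion. For each $\ell\le\ell^*$, mark every edge of $H_1$ that contains an ordered pair $(x,y)$ for which more than $2^{-\ell}D$ vertices $v$ make $(v,x,y)$ an $\ell$-high cherry of $H_1$. At level $\ell$ at most $2\theta_\ell D^2n/(2^{-\ell}D)=2^{-\ell}m/8$ edges are marked, so at most $m/8$ in total. Let $H_2$ consist of the unmarked edges of $H_1$, and let $\sim_2$, $N_2$, $c_2$ refer to $H_2$. The words high and low keep referring to $c_1$. Every cherry of $H_2$ is a cherry of $H_1$, $c_2\le c_1$, and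
\begin{itemize}
\item[(i)] $H_2$ has $m_2$ edges with $\frac38m\le m_2\le m$, and $|N_2(v)|<6KD$ for all $v$;
\item[(ii)] if $x\sim_2y$ and $\ell\le\ell^*$, at most $2^{-\ell}D$ vertices $v$ make $(v,x,y)$ an $\ell$-high cherry of $H_2$.
\end{itemize}

\subsection{Few large eigenvalues}

We recall three facts about real $V\times V$ matrices. A symmetric matrix $Y$ has an orthonormal basis of eigenvectors, and its operator norm $\|Y\|$ is the largest absolute value of an eigenvalue; looking at the largest coordinate of an eigenvector shows that $\|Y\|\le\max_v\sum_y|Y_{vy}|$. The Hilbert--Schmidt norm is defined by $\|Y\|_{HS}^2=\sum_{v,y}Y_{vy}^2=\operatorname{tr}(Y^TY)$, and it satisfies $\|Y\|_{HS}^2=\sum_i\|Yu_i\|^2$ for every orthonormal basis $(u_i)$.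

Let $M_{yz}=1/D$ if $y\sim_2z$ and $M_{yz}=0$ otherwise. By (i), $\|M\|\le6K$. For $v\ne y$ we have $(M^2)_{vy}=c_2(v,y)/D^2$. For $\ell\le\ell^*$ split
\[
M^2=G^{(\ell)}+U^{(\ell)},
\]
where $G^{(\ell)}$ keeps the entries at the $\ell$-low pairs $v\ne y$ and is zero elsewhere. Both matrices are symmetric with nonnegative entries. The entries of $G^{(\ell)}$ are at most $\Lambda_\ell/n$, so $\|G^{(\ell)}\|_{HS}\le\Lambda_\ell$. The other part is small in operator norm:
\begin{equation}\label{eq:U}
\|U^{(\ell)}\|\le7K2^{-\ell}.
\end{equation}
Indeed, $D^2$ times the row sum of $U^{(\ell)}$ at $y$ counts the walks $y,x,v$ in the shadow of $H_2$ with $v=y$ or $v,y$ an $\ell$-high pair. For each of the fewer than $6KD$ choices of $x$, the vertex $v$ is $y$, or $x*y$, or one of at most $2^{-\ell}D$ further vertices by (ii). So the row sum is at most $6K2^{-\ell}+12K/D\le7K2^{-\ell}$, because $D\ge A\ge12\cdot2^{\ell}$.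

For $\delta>0$ let $\ell(\delta)\ge1$ be the least integer with $14K2^{-\ell(\delta)}\le\delta^2$, and let $R(\delta)=\lceil4\Lambda_{\ell(\delta)}^2/\delta^4\rceil$.

\begin{lemma}\label{lem:eig}
If $\ell(\delta)\le\ell^*$, then $M$ has at most $R(\delta)$ eigenvalues $\mu$, counted with multiplicity, with $|\mu|\ge\delta$.
\end{lemma}

\begin{proof}
Let $u_1,\dots,u_R$ be orthonormal eigenvectors for these eigenvalues and $\ell=\ell(\delta)$. By \eqref{eq:U}, $\langle u_i,G^{(\ell)}u_i\rangle=\langle u_i,M^2u_i\rangle-\langle u_i,U^{(\ell)}u_i\rangle\ge\delta^2-7K2^{-\ell}\ge\delta^2/2$. Hence $R\,\delta^4/4\le\sum_i\langle u_i,G^{(\ell)}u_i\rangle^2\le\sum_i\|G^{(\ell)}u_i\|^2\le\Lambda_\ell^2$.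
\end{proof}

The levels $\ell>1$ have now served their purpose. From here on \emph{low} means $1$-low, and
\[
\Lambda=\Lambda_1,\qquad G=G^{(1)},\qquad g(v,y)=nG_{vy}\in[0,\Lambda].
\]
Thus $g(v,y)$ is the codegree $c_2(v,y)$ in the unit $D^2/n$ if $v\ne y$ is low, and $0$ otherwise.

\subsection{The walk count $F$ is small}

The closed $5$-walks in the shadow of $H_2$ are counted by $D^5\operatorname{tr}(M^2\cdot M\cdot M^2)$. We replace $M^2$ by its bounded part and study
\[
F=\operatorname{tr}(GMG)=\sum_{v,y,z}G_{vy}M_{yz}G_{zv}.
\]
Then $D^5F$ is the number of closed walks $(v,p,y,z,q)$ in the shadow of $H_2$ such that $v\ne y,z$ and the pairs $v,y$ and $v,z$ are low. On this scale, order $D^5$ pentagons means that $F$ is bounded below.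

\begin{lemma}\label{lem:Fup}
With $C_1=10C+6K\Lambda^2+360K^2\Lambda+1512K^3$,
\[
F\le10C\,\frac Dn+\frac{6K\Lambda^2}n+\frac{360K^2\Lambda}D+\frac{1512K^3n}{D^2}\le\frac{C_1}A .
\]
\end{lemma}

\begin{proof}
At most $10P\le10CD^6/n$ of the walks are pentagon tuples. Let $x=y*z$ and $\lambda=\Lambda D^2/n$. Given $v,y,z$, lowness leaves at most $\lambda$ choices for each of $p$ and $q$. By Lemma~\ref{lem:pent} in $H_2$, every other walk is of one of four types.

\emph{$v=x$.} Choose $y$, then $z$, then $p$ and $q$: at most $n\cdot6KD\cdot\lambda^2=6K\Lambda^2D^5/n$ walks.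

\emph{$v\ne x$, $p\in B_1$.} If $p=x$ or $p=v*x$, then $v\in N_2(x)$; if $p=z$ or $p=v*z$, then $v\in N_2(z)$; if $p=v*y$, then $v\in N_2(y)$. In each of the five cases there are at most $n(6KD)^2$ choices of $(y,z,v)$, these determine $p$, and there are at most $\lambda$ choices of $q$. The total is at most $5\cdot36K^2D^2n\lambda=180K^2\Lambda D^4$.

\emph{$v\ne x$, $q\in B_1'$.} Exchanging $y$ with $z$ and $p$ with $q$ turns this into the previous type, so the same bound holds.

\emph{$q\in B_2$.} There are at most $n(6KD)^3$ walks $z,y,p,v$, and then at most $7$ choices of $q$: at most $1512K^3nD^3$ walks.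

Divide by $D^5$ and use \eqref{eq:range}.
\end{proof}

\subsection{Averaging over a partition}

It remains to bound $F$ from below by a positive constant depending only on $C$. For a partition $\mathcal P$ of $V$ let $E_{\mathcal P}$ be the matrix that replaces a function on $V$ by its average over each part. It is the orthogonal projection onto the functions that are constant on the parts; in particular it is symmetric, has nonnegative entries, and $E_{\mathcal P}^2=E_{\mathcal P}$. The entry $n(E_{\mathcal P}G)_{vy}$ is the average of $g(v',y)$ over $v'$ in the part of $v$. The averaged walk count is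
\begin{equation}\label{eq:FP}
F(\mathcal P)=\operatorname{tr}(E_{\mathcal P}GMGE_{\mathcal P})=\sum_{y,z}M_{yz}\sum_v(E_{\mathcal P}G)_{vy}(E_{\mathcal P}G)_{vz}.
\end{equation}

The first lemma says that averaging costs little if the partition is adapted to the large eigenvalues of $M$. The eigenvectors $u$ of $M$ may have large coordinates, but only the vectors $Gu$ matter, and these are flat because $G$ has small entries. For $\delta>0$ put
\[
\beta(\delta)=\Big(\frac{\delta\Lambda^2}{6KR(\delta)}\Big)^{1/2},\qquad\rho(\delta)=\Big\lceil\frac{2\Lambda}{\beta(\delta)}\Big\rceil^{R(\delta)} .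
\]

\begin{lemma}\label{lem:refine}
Let $\ell(\delta)\le\ell^*$. Every partition $\mathcal P$ with at most $r$ parts has a refinement $\mathcal P'$ with at most $r\rho(\delta)$ parts such that $|F-F(\mathcal P')|\le2\delta\Lambda^2$.
\end{lemma}

\begin{proof}
Let $(u_i)$ be an orthonormal basis of eigenvectors of $M$ with eigenvalues $\mu_i$, let $J=\{i:|\mu_i|\ge\delta\}$, so $|J|\le R(\delta)$ by Lemma~\ref{lem:eig}, and let $\beta=\beta(\delta)$. We have $|(Gu_i)_v|\le\frac\Lambda n\sum_y|u_i(y)|\le\Lambda/\sqrt n$, so $\sqrt n\,Gu_i$ takes values in $[-\Lambda,\Lambda]$. Split this interval into $\lceil2\Lambda/\beta\rceil$ intervals of length at most $\beta$, and put two vertices of a part of $\mathcal P$ in the same part of $\mathcal P'$ if, for each $i\in J$, their values under $\sqrt n\,Gu_i$ lie in the same interval. Let $E=E_{\mathcal P'}$. For $i\in J$ every coordinate of $(1-E)Gu_i$ is at most $\beta/\sqrt n$ in absolute value, so $\|(1-E)Gu_i\|^2\le\beta^2$.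

For a projection $E$ and any $Y$, cyclicity of the trace gives $\operatorname{tr}Y=\operatorname{tr}(EYE)+\operatorname{tr}((1-E)Y(1-E))$. Since $GMG=\sum_i\mu_i(Gu_i)(Gu_i)^T$, we get
\[
|F-F(\mathcal P')|=\Big|\sum_i\mu_i\|(1-E)Gu_i\|^2\Big|\le\delta\sum_{i\notin J}\|Gu_i\|^2+6KR(\delta)\beta^2\le\delta\Lambda^2+\delta\Lambda^2.\qedhere
\]
\end{proof}

The second lemma is the argument of Example~\ref{ex:model}. A cherry again provides a witness $v$ for the pair $yz$. What it certifies is that the \emph{averages} of $g(\cdot,y)$ and $g(\cdot,z)$ over the part of $v$ are not small; this holds for most cherries and for any partition, since cherries are distributed on pairs with weight at most $g$. To escape the circularity of Section~\ref{sec:model}, we state the conclusion for every partition $\mathcal P'$ whose averages are close to those of $\mathcal P$, with a bound that depends only on the number of parts of $\mathcal P$. Put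
\[
\eta=\frac1{40K^2},\qquad\gamma=\Big(\frac\eta{16\Lambda}\Big)^2,\qquad\varphi(r)=\frac{\eta^3}{24Kr}.
\]

\begin{lemma}\label{lem:Flow}
Let $\mathcal P,\mathcal P'$ be partitions of $V$ such that $\mathcal P$ has at most $r$ parts and $\|(E_{\mathcal P'}-E_{\mathcal P})G\|_{HS}^2\le\gamma$. Then $F(\mathcal P')\ge\varphi(r)$.
\end{lemma}

\begin{proof}
Let $I(v)$ be the part of $\mathcal P$ containing $v$, let $a_I(y)=|I|^{-1}\sum_{v\in I}g(v,y)$, so that $a_{I(v)}(y)=n(E_{\mathcal P}G)_{vy}$, and let $g'(v,y)=n(E_{\mathcal P'}G)_{vy}\ge0$. The hypothesis says $\sum_{v,y}|g'(v,y)-a_{I(v)}(y)|^2\le\gamma n^2$, and the Cauchy--Schwarz inequality gives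
\begin{equation}\label{eq:L1}
\sum_{v,y}|g'(v,y)-a_{I(v)}(y)|\le\sqrt\gamma\,n^2 .
\end{equation}

\emph{The cherries.} Let $S$ be the set of cherries $(v,x,y)$ of $H_2$ such that the pairs $v,y$ and $v,z$ are both low. By Lemma~\ref{lem:cherry}(a) and (i), $H_2$ has at least $\frac{81}{16}D^2n-12Dn\ge4.9\,D^2n$ cherries. A cherry outside $S$ is $1$-high or has a $1$-high twin, so by Lemma~\ref{lem:high} at most $4\theta_1D^2n=D^2n/16$ are lost, and $|S|\ge4D^2n$. For $T\subseteq V^2$, say that a cherry \emph{meets} $T$ if $(v,y)\in T$ or $(v,z)\in T$. By Lemma~\ref{lem:cherry}(b) in $H_2$, and since $c_2(v,w)=g(v,w)D^2/n$ on low pairs,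
\begin{equation}\label{eq:meet}
\#\{\text{cherries in $S$ meeting }T\}\le\frac{2D^2}n\sum_{(v,w)\in T}g(v,w).
\end{equation}

\emph{Discarding bad witnesses.} We discard three kinds of cherries from $S$.
\begin{itemize}
\item Those meeting $T_1=\{(v,w):a_{I(v)}(w)<\eta\}$. Membership in $T_1$ depends only on $I(v)$ and $w$, so $\sum_{T_1}g=\sum_I\sum_{w:\,a_I(w)<\eta}|I|\,a_I(w)\le\eta n^2$. By \eqref{eq:meet} we lose at most $2\eta D^2n$.
\item Those meeting $T_2=\{(v,w):\sum_{v'\in I(v)}|g'(v',w)-a_{I(v)}(w)|>\frac\eta8|I(v)|\}$. A pair $(I,w)$ with this property contributes $|I|$ elements to $T_2$ and more than $\frac\eta8|I|$ to the sum \eqref{eq:L1}, so $|T_2|\le8\sqrt\gamma\,n^2/\eta$. As $g\le\Lambda$, we lose at most $(16\Lambda\sqrt\gamma/\eta)D^2n=D^2n$.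
\item Those with $|I(v)|\le\eta n/r$. There are at most $\eta n$ such $v$, and each begins at most $(6KD)^2$ cherries, so we lose at most $36K^2\eta D^2n$.
\end{itemize}
Since $2\eta+36K^2\eta\le38K^2\eta<1$, at least $2D^2n$ cherries remain. An ordered pair $(y,z)$ determines $x$ and so comes from at most $6KD$ cherries. Hence at least $Dn/(3K)$ ordered pairs $y\sim_2z$ come from a remaining cherry.

\emph{From one witness to a part.} Fix such a pair, a remaining cherry $(v,x,y)$ for it, and $I=I(v)$; then $|I|>\eta n/r$. We have $a_I(y)\ge\eta$ and $(v,y)\notin T_2$. A vertex $v'\in I$ with $g'(v',y)<\eta/2$ contributes more than $\eta/2$ to a sum that is at most $\frac\eta8|I|$, so there are at most $|I|/4$ such vertices. The same holds for $z$. Therefore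
\[
\sum_{v'\in V}g'(v',y)g'(v',z)\ge\frac{|I|}2\cdot\frac{\eta^2}4\ge\frac{\eta^3n}{8r}.
\]
All terms in \eqref{eq:FP} are nonnegative, so
\[
F(\mathcal P')\ge\frac1{n^2}\cdot\frac{Dn}{3K}\cdot\frac1D\cdot\frac{\eta^3n}{8r}=\varphi(r).\qedhere
\]
\end{proof}

\subsection{The chain of partitions and the choice of $A$}\label{sub:end}

The quantities $K,\Lambda_\ell,C_1,\eta,\gamma$ and the functions $\varphi$, $\ell(\cdot)$, $R(\cdot)$, $\rho(\cdot)$ depend only on $C$. Let $s=\lceil\Lambda^2/\gamma\rceil$, $r_0=1$, and for $k=1,\dots,s$ define successively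
\[
\delta_k=\frac{\varphi(r_{k-1})}{4\Lambda^2},\qquad r_k=r_{k-1}\,\rho(\delta_k).
\]
Let $\ell^*=\max_k\ell(\delta_k)$, and choose $A\ge\max\{100,\,20\cdot2^{\ell^*}\}$ with $C_1/A<\frac12\varphi(r_s)$. These choices depend only on $C$.

Let $\mathcal P_0=\{V\}$, and let $\mathcal P_k$ be the refinement of $\mathcal P_{k-1}$ given by Lemma~\ref{lem:refine} with $\delta=\delta_k$. Then $\mathcal P_k$ has at most $r_k$ parts and $|F-F(\mathcal P_k)|\le2\delta_k\Lambda^2=\frac12\varphi(r_{k-1})$. Write $E_k=E_{\mathcal P_k}$. A function constant on the parts of $\mathcal P_{k-1}$ is constant on the parts of $\mathcal P_k$, so $E_kE_{k-1}=E_{k-1}$, and $E_{k-1}E_k=E_{k-1}$ by transposition. Thus $(E_k-E_{k-1})^2=E_k-E_{k-1}$, and the sum telescopes: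
\[
\sum_{k=1}^s\|(E_k-E_{k-1})G\|_{HS}^2=\sum_{k=1}^s\operatorname{tr}\big(G(E_k-E_{k-1})G\big)=\|E_sG\|_{HS}^2-\|E_0G\|_{HS}^2\le\Lambda^2 .
\]
Some $k$ therefore has $\|(E_k-E_{k-1})G\|_{HS}^2\le\Lambda^2/s\le\gamma$. For this $k$, Lemma~\ref{lem:Flow} gives $F(\mathcal P_k)\ge\varphi(r_{k-1})$, and hence
\[
F\ge\varphi(r_{k-1})-\tfrac12\varphi(r_{k-1})\ge\tfrac12\varphi(r_s)>C_1/A .
\]
This contradicts Lemma~\ref{lem:Fup}. So \eqref{eq:assume} is false, and Theorem~\ref{thm:main} is proved. \qed

\begin{remark}
The hypothesis $m\le n^2/A$ matters only for the term $10CD/n$ in Lemma~\ref{lem:Fup} (the inequality $n\ge D$ holds in every linear system), and Corollary~\ref{cor:iff} shows that it cannot be dropped. The hypothesis $m\ge An^{3/2}$ makes the unit $D^2/n$ large. This is needed for the threshold $24$ at every level $\ell\le\ell^*$ and for the term $1512K^3n/D^2$ in Lemma~\ref{lem:Fup}, which must fall below $\frac12\varphi(r_s)$; the argument therefore says nothing when $m/n^{3/2}$ is bounded. Linearity is used whenever $a*b$ is written. Without it the statement fails: triples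 through one fixed vertex contain no pentagon, as $C_5$ has two disjoint edges, and there are $\binom{n-1}2$ of them.
\end{remark}

\section{Systems with fewer pentagons than random ones}\label{sec:upper}

The core of a pentagon is a closed $5$-walk in the shadow, and the number of closed $5$-walks in a graph with adjacency matrix $\mathsf A$ is $\operatorname{tr}\mathsf A^5$, the sum of the fifth powers of the eigenvalues. In a $d$-regular graph the top eigenvalue contributes $d^5$, the random order. Negative eigenvalues reduce the count by a constant factor, and tensor powers turn a constant factor into a power of the density.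

Let $Q$ be a linear triple system with $N$ vertices whose shadow is $d$-regular with adjacency matrix $\mathsf A$; it has $Nd/6$ edges. For $k,t\ge1$ we use two constructions.

\emph{Tensor power.} Let $Q_k$ have vertex set $V(Q)^k$ and the edges $\{x,y,z\}$ such that $\{x_i,y_i,z_i\}$ is an edge of $Q$ for every $i$. Two vertices $x,y$ lie in an edge if and only if $x_i\sim y_i$ for all $i$, and then $z_i=x_i*y_i$ is determined. So $Q_k$ is linear and its shadow has adjacency matrix $\mathsf A^{\otimes k}$. It has $(Nd)^k/6$ edges, since ordered edges of $Q_k$ are $k$-tuples of ordered edges of $Q$, and $(\operatorname{tr}\mathsf A^5)^k$ closed $5$-walks, since a closed walk is a $k$-tuple of closed walks.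

\emph{Blow-up.} Let $Q_k[t]$ have the vertices $(x,i)$ with $x\in V(Q_k)$, $i\in\mathbb Z_t$, and, for every edge $xyz$ of $Q_k$, the $t^2$ edges $\{(x,i),(y,j),(z,l)\}$ with $i+j+l=0$; each edge is replaced by a copy of $Z_t$. Two vertices $(x,i),(y,j)$ of an edge determine $z=x*y$ and $l=-i-j$, so $Q_k[t]$ is linear. It has $N^kt$ vertices and $t^2(Nd)^k/6$ edges. The core of a pentagon projects to a closed $5$-walk in the shadow of $Q_k$, so
\begin{equation}\label{eq:blow}
P(Q_k[t])\le t^5(\operatorname{tr}\mathsf A^5)^k .
\end{equation}

With $n=N^kt$, the density of $Q_k[t]$ is $\varepsilon=\frac16(d/N)^k$. If $\operatorname{tr}\mathsf A^5/d^5\le(d/N)^\sigma$, then \eqref{eq:blow} is at most $n^5(d/N)^{(5+\sigma)k}=n^5(6\varepsilon)^{5+\sigma}$. The gain is visible when $Q$ is a single edge: the shadow is a triangle with eigenvalues $2,-1,-1$, so $\operatorname{tr}\mathsf A^5/d^5=30/32$, and $(15/16)^7<2/3$ allows $\sigma=1/7$. To reach $\sigma=0.2$ we take a base system in which the shadow has no triangles except the edges themselves and a negative eigenvalue of size $d/2$ has high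 multiplicity.

\subsection{The base system}

Let $Q$ have the $27$ vertices $a_i,b_i$ $(1\le i\le6)$ and $c_\alpha$, where $\alpha$ runs over the $15$ two-element subsets of $\{1,\dots,6\}$. Its $45$ edges are the $30$ triples $\{a_i,b_j,c_{\{i,j\}}\}$ with $i\ne j$ and the $15$ triples $\{c_\alpha:\alpha\in\pi\}$, where $\pi$ is a partition of $\{1,\dots,6\}$ into three pairs. The adjacencies are
\[
a_i\sim b_j\iff i\ne j,\qquad a_i\sim c_\alpha\iff b_i\sim c_\alpha\iff i\in\alpha,\qquad c_\alpha\sim c_{\alpha'}\iff\alpha\cap\alpha'=\emptyset,
\]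
and there are no others. In each case the third vertex is determined: $a_i*b_j=c_{\{i,j\}}$, $a_i*c_{\{i,j\}}=b_j$, $b_j*c_{\{i,j\}}=a_i$, and two disjoint pairs determine the third. So $Q$ is linear. Every vertex lies in $5$ edges: for $a_i$ and $b_i$ choose the other index, and $c_\alpha$ lies in $2$ edges of the first kind and $3$ of the second. Thus $N=27$ and $d=10$.

\begin{lemma}\label{lem:GQ}
For a vertex $u$ and an edge $e\not\ni u$ of $Q$, exactly one vertex of $e$ is adjacent to $u$.
\end{lemma}

\begin{proof}
Let first $e=\{a_i,b_j,c_{\{i,j\}}\}$. If $u=a_h$ with $h\ne i$, then $u\not\sim a_i$, while $u\sim b_j$ if and only if $h\ne j$, and $u\sim c_{\{i,j\}}$ if and only if $h=j$. The case $u=b_h$ follows by exchanging the letters $a$ and $b$. If $u=c_\alpha$ with $\alpha\ne\{i,j\}$, then $u$ is adjacent to $a_i$, $b_j$, $c_{\{i,j\}}$ according as $i\in\alpha$, $j\in\alpha$, or neither, and exactly one of these holds.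

Let now $e=\{c_\alpha:\alpha\in\pi\}$. If $u=a_h$ or $u=b_h$, exactly one pair of $\pi$ contains $h$. If $u=c_{\alpha'}$ with $\alpha'\notin\pi$, the two elements of $\alpha'$ lie in different pairs of $\pi$, so exactly one pair of $\pi$ is disjoint from $\alpha'$.
\end{proof}

\begin{lemma}\label{lem:trace}
The shadow of $Q$ has $\operatorname{tr}\mathsf A^5=81270$, and $81270/27^5\le(10/27)^{5.2}$.
\end{lemma}

\begin{proof}
Two adjacent vertices have exactly one common neighbor, the third vertex of their edge: by Lemma~\ref{lem:GQ} a vertex outside the edge is adjacent to only one vertex of it. Two distinct nonadjacent vertices $u,w$ have exactly $5$ common neighbors: each of the $5$ edges through $w$ contains exactly one neighbor of $u$, which is not $w$, and these are distinct by linearity. With $I$ the identity and $J$ the all-ones matrix,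
\[
\mathsf A^2=10I+\mathsf A+5(J-I-\mathsf A)=5I-4\mathsf A+5J .
\]
The constant vector has eigenvalue $10$. On its orthogonal complement $J$ vanishes, so the other $26$ eigenvalues satisfy $\theta^2+4\theta-5=0$, that is, $\theta\in\{1,-5\}$. If $-5$ has multiplicity $b$, then $0=\operatorname{tr}\mathsf A=10+(26-b)-5b$, so $b=6$ and $\operatorname{tr}\mathsf A^5=10^5+20-6\cdot3125=81270$. Dividing by $(10/27)^5$, the inequality becomes $0.8127\le(10/27)^{0.2}$, which holds because $2.7\cdot0.8127^5<0.96$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:upper}}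

We show that $C_0=65^{5.2}$ works. If $m>n^2/64.8$, then $65m/n^2>1$ and $f(n,m)\le n^5\le n^5(65m/n^2)^{5.2}$. Let now $n^{1.7}\le m\le n^2/64.8$, so that $24m/n^2\le10/27$, and let $k\ge1$ be maximal with $(10/27)^k\ge24m/n^2$. By maximality,
\[
(10/27)^k<2.7\cdot24m/n^2<65m/n^2 .
\]
The hypothesis $m\ge n^{1.7}$ ensures that $Q_k$ fits into $n$ vertices: we have $2.7^k\le n^2/(24m)\le n^{0.3}$, and $27^3=19683<20589<2.7^{10}$, so $27^k\le(2.7^k)^{10/3}\le n$.

Put $t=\lfloor n/27^k\rfloor\ge n/(2\cdot27^k)$ and add isolated vertices to $Q_k[t]$ to reach $n$ vertices. The number of edges is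
\[
\frac{t^2\,270^k}6\ge\frac{n^2}{4\cdot27^{2k}}\cdot\frac{270^k}6=\frac{n^2}{24}\Big(\frac{10}{27}\Big)^k\ge m .
\]
Keep any $m$ of them. By \eqref{eq:blow}, $t\le n/27^k$ and Lemma~\ref{lem:trace}, the number of pentagons is at most
\[
n^5\Big(\frac{81270}{27^5}\Big)^k\le n^5\Big(\frac{10}{27}\Big)^{5.2k}\le n^5\Big(\frac{65m}{n^2}\Big)^{5.2}.
\]
This proves Theorem~\ref{thm:upper}. \qed

\begin{thebibliography}{9}
\bibitem{MS} Dhruv Mubayi and Jozsef Solymosi, \emph{Many pentagons in triple systems}, arXiv:2501.15861 (2025).
\end{thebibliography}
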